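# Hopf orders and normal Hopf subalgebras in twisted group algebras

## 1. Groups with a center, and normal subgroups that contain $M$

Throughout, $G$ is a finite group, $M\le G$ is an abelian subgroup, and $\widehat M$ is its character group. For $\phi\in\widehat M$ put
$$e_\phi=\frac1{|M|}\sum_{v\in M}\phi(v^{-1})\,v\in\mathbb CM .$$
These are the orthogonal primitive idempotents of $\mathbb CM$. With the usual group algebra structure ($\Delta(g)=g\otimes g$, $\varepsilon(g)=1$, $S(g)=g^{-1}$) we use all the time that
$$v=\sum_\phi\phi(v)e_\phi\quad(v\in M),\qquad \Delta(e_\chi)=\sum_{\phi\psi=\chi}e_\phi\otimes e_\psi,\qquad S(e_\phi)=e_{\phi^{-1}} .$$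

**Definition (twist).** Let $\omega:\widehat M\times\widehat M\to\mathbb C^\times$ be a normalized $2$-cocycle. Put
$$\Omega=\Omega_{M,\omega}=\sum_{\phi,\psi}\omega(\phi,\psi)\,e_\phi\otimes e_\psi .$$
The Hopf algebra $(\mathbb CG)_\Omega$ is the algebra $\mathbb CG$ with the same counit, with comultiplication $\Delta_\Omega(g)=\Omega(g\otimes g)\Omega^{-1}$, and with antipode $S_\Omega(h)=US(h)U^{-1}$, where $U=\sum\Omega^{(1)}S(\Omega^{(2)})$.

Coassociativity is the identity $(\Omega\otimes1)(\Delta\otimes id)(\Omega)=(1\otimes\Omega)(id\otimes\Delta)(\Omega)$, whose coefficient at $e_\phi\otimes e_\psi\otimes e_\chi$ is the cocycle identity. For the antipode, note that $a\otimes d\mapsto aS(d)$ is an algebra map on the commutative algebra $\mathbb CM\otimes\mathbb CM$, so $U=\sum_\phi\omega(\phi,\phi^{-1})e_\phi$ is invertible, with inverse the image of $\Omega^{-1}$. Since $\omega(\phi,\phi^{-1})=\omega(\phi^{-1},\phi)$ for a normalized cocycle, $S(U)=U$. Hence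
$$S_\Omega^2=id. \tag{1}$$
The axiom $h_1S_\Omega(h_2)=\varepsilon(h)$ for $h=g$ reads $\Omega^{(1)}g\,\overline\Omega^{(1)}US(\overline\Omega^{(2)})\,g^{-1}S(\Omega^{(2)})U^{-1}=1$, where $\overline\Omega=\Omega^{-1}$. It holds because the inner product $\overline\Omega^{(1)}US(\overline\Omega^{(2)})$ is $UU^{-1}=1$ and then $\Omega^{(1)}S(\Omega^{(2)})U^{-1}=1$. The other axiom is checked in the same way, using $S(U)=U$.

The twist $\Omega$ is called *non-trivial* if $(\mathbb CG)_\Omega$ is not cocommutative. A complex cocommutative semisimple Hopf algebra is a group algebra, so this means that $(\mathbb CG)_\Omega$ is not isomorphic to a group algebra. In particular $\omega$ is then not a coboundary.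

**Definition (normal, simple).** Write $h_1\otimes h_2$ for the coproduct of the Hopf algebra $H$ at hand. A Hopf subalgebra $A\subseteq H$ is *normal* if $h_1aS(h_2)\in A$ and $S(h_1)ah_2\in A$ for all $h\in H$, $a\in A$. The Hopf algebra $H$ is *simple* if its only normal Hopf subalgebras are $\mathbb C1$ and $H$.

When does a twisted group algebra have a normal Hopf subalgebra? Two cases are easy.

**Proposition 1.1.** If $G$ is non-abelian and $Z(G)\ne1$, for instance if $G$ is nilpotent and non-abelian, then $(\mathbb CG)_\Omega$ is not simple.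

**Proof.** Let $z\in Z(G)$. Then $z\otimes z$ commutes with $\Omega$, so $\Delta_\Omega(z)=z\otimes z$ and $S_\Omega(z)=z^{-1}$. So $A=\mathbb C[Z(G)]$ is a Hopf subalgebra. Its elements are central, so $h_1aS_\Omega(h_2)=\varepsilon(h)a=S_\Omega(h_1)ah_2$. Finally $1<\dim A<|G|$. $\square$

**Proposition 1.2.** If $M\le N$ with $N$ normal in $G$ and $1\ne N\ne G$, then $\mathbb CN$ is a normal Hopf subalgebra of $(\mathbb CG)_\Omega$, which is therefore not simple.

**Proof.** Since $\Omega^{\pm1}\in\mathbb CN\otimes\mathbb CN$, the subalgebra $\mathbb CN$ is a Hopf subalgebra. For $h=g\in G$, $a\in\mathbb CN$, the element $h_1aS_\Omega(h_2)=\Omega^{(1)}g\,\overline\Omega^{(1)}aUS(\overline\Omega^{(2)})\,g^{-1}S(\Omega^{(2)})U^{-1}$ lies in $\mathbb CN\cdot g\,\mathbb CN\,g^{-1}\cdot\mathbb CN=\mathbb CN$. The other condition is the same. $\square$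

For example, Proposition 1.2 applies to $G=A_4$ with $M$ the normal Klein four-group. What changes in general? If $Z(G)=1$ and no proper normal subgroup contains $M$, neither argument says anything. Three such examples will accompany us:

- $G=S_3\times S_3$, $M=\langle s\rangle\times\langle t\rangle$ with $s,t$ involutions in the two factors;
- $G=S_4$, $M=\langle s\rangle\times\langle t\rangle$ with $s=(12)$, $t=(34)$;
- $G=A_5$ with $M$ a Klein four-subgroup.

In $S_3\times S_3$ and in $A_5$ the twist can be a simple Hopf algebra, as we will verify in Section 9. The theorem of this talk says that an integrality condition forbids this.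

## 2. Hopf orders over number rings

**Definition (Hopf order).** Let $R$ be a number ring $\mathcal O_K$, or a complete discrete valuation ring of characteristic $0$, with fraction field $K$. A *Hopf order* over $R$ of a finite-dimensional $K$-Hopf algebra $H'$ is an $R$-Hopf subalgebra $X\subseteq H'$ (a subalgebra with $\Delta(X)\subseteq X\otimes X$, $\varepsilon(X)\subseteq R$, $S(X)\subseteq X$) that is finitely generated and projective over $R$ and satisfies $X\otimes_RK=H'$. A complex Hopf algebra $H$ *admits a Hopf order over $\mathcal O_K$* if some $K$-Hopf algebra $H'$ with $H'\otimes_K\mathbb C\cong H$ has a Hopf order over $\mathcal O_K$.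

The twist construction works over any field $K$ that splits $KM$ and contains the values of $\omega$. The result is written $(KG)_\Omega$.

**Example 2.1.** An untwisted group algebra always admits one: $\mathcal O_KG\subseteq KG$.

**Example 2.2.** Let $C_2=\langle s\rangle$, let $d\in R$ divide $2$, $d\neq 0$, and put $x=(s-1)/d$. Then $x^2=(2-2s)/d^2=-(2/d)x$, and $\Delta(x)=(s\otimes s-1\otimes 1)/d=x\otimes1+1\otimes x+d\,x\otimes x$, $\varepsilon(x)=0$, $S(x)=x$. So $R+Rx$ is a Hopf order of $KC_2$. For $d=1$ it is the group ring. For $d=2$ it contains the idempotents $(1\pm s)/2$.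

**Example 2.3 (the Klein four twist; the group ring fails).** Let $M=\langle s\rangle\times\langle t\rangle\cong C_2\times C_2$. Write $\phi=(i,j)$ for the character with $\phi(s)=(-1)^i$, $\phi(t)=(-1)^j$, and let $\omega((i,j),(i',j'))=(-1)^{ij'}$. With $t_\pm=(1\pm t)/2$ we get
$$\Omega=1\otimes t_++s\otimes t_-=\tfrac12(1\otimes1+s\otimes1+1\otimes t-s\otimes t),\qquad \Omega^2=1 .$$
Take $G=S_3\times S_3$ and $r$ of order $3$ in the first factor, so $srs=r^{-1}$. With $s'=rsr^{-1}$ we have $ss'=srsr^{-1}=r^{-2}=r$, and $r$ commutes with $t$. Hence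
$$\Delta_\Omega(r)=(1\otimes t_++s\otimes t_-)(1\otimes t_++s'\otimes t_-)(r\otimes r)=r\otimes rt_++r^2\otimes rt_- .$$
The coefficient of $r\otimes r$ is $\frac12$. So $\mathcal O_KG$ is not closed under $\Delta_\Omega$ for any number field $K$, and $r$ is not grouplike. A Hopf order, if it exists, must be some other lattice.

The following question comes from Giovanna Carnovale, Juan Cuadra, Elisabetta Masut, "Non-existence of integral Hopf orders for twists of several simple groups of Lie type", arXiv:2108.12324 (2021). Let $G$ be non-abelian and $\Omega$ non-trivial, arising as above from an abelian subgroup, and suppose $(\mathbb CG)_\Omega$ is simple. Can it admit a Hopf order over a number ring? The answer is no.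

**Theorem 1.** Let $G$ be a finite non-abelian group and $\Omega$ a non-trivial twist for $\mathbb CG$ arising from a $2$-cocycle on an abelian subgroup. If $(\mathbb CG)_\Omega$ is simple, it admits no Hopf order over any number ring. Equivalently, if it admits a Hopf order, it has a proper non-trivial normal Hopf subalgebra.

The plan is to find a criterion on a normal subgroup $N$ that covers both easy cases (Section 4), and then to let a Hopf order produce such an $N$ (Sections 5–8).

## 3. Non-degenerate bicharacters and the $R$-matrix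

**Step 3.1. Reduction to a non-degenerate bicharacter.** The purpose is to replace the arbitrary complex cocycle by one that is multiplicative in each variable, has values in roots of unity, and sees all of $M$.

Put $b(\phi,\psi)=\omega(\psi,\phi)/\omega(\phi,\psi)$. In the twisted group algebra with basis $(u_\phi)$ and product $u_\phi u_\psi=\omega(\phi,\psi)u_{\phi\psi}$ we have
$$u_\psi u_\phi=b(\phi,\psi)\,u_\phi u_\psi. \tag{2}$$
So conjugation by $u_\psi$ multiplies $u_\phi$ by $b(\phi,\psi)$. It is an algebra automorphism, and $u_\psi u_{\psi'}$ is a scalar multiple of $u_{\psi\psi'}$. Hence $b$ is a bicharacter, and it is alternating: $b(\phi,\phi)=1$. Three facts: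

- *Cohomologous cocycles give isomorphic Hopf algebras.* Let $\omega'(\phi,\psi)=c(\phi)c(\psi)c(\phi\psi)^{-1}\omega(\phi,\psi)$ with $c(1)=1$, and put $c=\sum c(\phi)e_\phi$. Since $\Delta(c)=\sum c(\phi\psi)e_\phi\otimes e_\psi$, we have $\Omega'=(c\otimes c)\,\Omega\,\Delta(c)^{-1}$. Hence $\Delta_{\Omega'}(chc^{-1})=(c\otimes c)\Delta_\Omega(h)(c\otimes c)^{-1}$, so $h\mapsto chc^{-1}$ is a Hopf isomorphism $(\mathbb CG)_\Omega\to(\mathbb CG)_{\Omega'}$. The form $b$ does not change.
- *Two normalized cocycles with the same $b$ are cohomologous.* Their quotient $\sigma$ is symmetric, so $\mathbb C^\times\times\widehat M$ with product $(z,\phi)(z',\psi)=(zz'\sigma(\phi,\psi),\phi\psi)$ is an abelian extension of $\widehat M$ by a divisible group, and it splits. A splitting $\phi\mapsto(c(\phi)^{-1},\phi)$ gives $\sigma(\phi,\psi)=c(\phi)c(\psi)c(\phi\psi)^{-1}$.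
- *Every alternating bicharacter $b$ has the form $\beta(\psi,\phi)/\beta(\phi,\psi)$ with $\beta$ a bicharacter with values in roots of unity.* Write $\widehat M=\bigoplus\langle a_i\rangle$, put $\beta(a_j,a_i)=b(a_i,a_j)$ for $i<j$ and $\beta=1$ on the other pairs of generators. This is well defined, as the order of $b(a_i,a_j)$ divides the orders of $a_i$ and $a_j$. Both sides are alternating and agree on $(a_i,a_j)$, $i<j$.

Now let $\mathrm{Rad}=\{\phi:b(\phi,\cdot)=1\}$ and $M_1=\{v\in M:\phi(v)=1\ \forall\phi\in\mathrm{Rad}\}$. Then $\widehat{M_1}=\widehat M/\mathrm{Rad}$, and $b$ descends to a non-degenerate alternating $b_1$ on $\widehat{M_1}$. Choose a bicharacter $\omega_1$ on $\widehat{M_1}$ for $b_1$, with values in roots of unity. Its inflation to $\widehat M$ has form $b$, so it is cohomologous to $\omega$. Because $\sum_{\phi|_{M_1}=\alpha}e_\phi=e^{M_1}_\alpha$, the twist of the inflated cocycle is $\Omega_{M_1,\omega_1}$. If $M_1=1$, then $b=1$, so $\omega$ is a coboundary and $(\mathbb CG)_\Omega\cong\mathbb CG$ is cocommutative.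 That is excluded when $\Omega$ is non-trivial. Simplicity and the existence of Hopf orders depend only on the isomorphism class of the complex Hopf algebra, so from now on we may make the

**Standing assumption.** $M\ne1$, $\omega$ is a bicharacter with values in roots of unity, and $b$ is non-degenerate.

What we shall prove is the following form of Theorem 1, which implies it by the reduction.

**Theorem 1′.** Let $G$ be non-abelian and $\Omega$ as in the standing assumption. If $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring, then it is not simple.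

**Step 3.2. The form on $M$.** The purpose is to move $b$ from $\widehat M$ to $M$, so that we can speak of orthogonal subgroups. Let $m:\widehat M\to M$ be the isomorphism with $\psi(m(\phi))=b(\phi,\psi)$, and put $\langle m(\phi),m(\psi)\rangle=b(\phi,\psi)$. This is a non-degenerate alternating form on $M$, and $\langle w,m(\phi)\rangle=\phi(w)$ for $w\in M$. For $W\le M$ let $W^\perp$ be the orthogonal. The last formula gives
$$W^\perp=m(\{\phi:\phi|_W=1\}),\qquad |W||W^\perp|=|M|,\qquad W^{\perp\perp}=W .$$
Replacing $W$ by $W^\perp$ we get $\{\phi:m(\phi)\in W\}=\{\phi:\phi|_{W^\perp}=1\}$. So for a coset $c$ of $W$ in $M$, the set $\{\phi:m(\phi)\in c\}$ consists of all characters with one fixed restriction to $W^\perp$. Therefore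
$$E_c:=\sum_{m(\phi)\in c}e_\phi\ \text{ is a primitive idempotent of }\mathbb C[W^\perp],\text{ and all of them arise this way,} \tag{3}$$
since there are $|M/W|=|W^\perp|$ cosets.

For a prime $p$ let $M_p$ be the Sylow $p$-subgroup of $M$. Since $\langle v,w\rangle$ has order dividing the orders of $v$ and $w$, different $M_p$ are orthogonal. By counting, $M_p^\perp=\prod_{q\ne p}M_q$, so each $M_p$ is non-degenerate.

**Definition (isotropic, coisotropic, Lagrangian).** $W$ is *isotropic* if $W\le W^\perp$, *coisotropic* if $W^\perp\le W$, *Lagrangian* if $W=W^\perp$. The same words are used inside $M_p$, with orthogonals $W^\perp\cap M_p$.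

**Step 3.3. The $R$-matrix.** The purpose is to have one element that measures the failure of cocommutativity. Put
$$\mathcal R=\Omega_{21}\Omega^{-1}=\sum_{\phi,\psi}b(\phi,\psi)\,e_\phi\otimes e_\psi=\sum_\phi e_\phi\otimes m(\phi). \tag{4}$$
Both $\mathcal R\,\Delta_\Omega(h)$ and $\Delta_\Omega^{op}(h)\,\mathcal R$ equal $\Omega_{21}\Delta(h)\Omega^{-1}$, since $\Delta$ is cocommutative. So
$$\mathcal R\,\Delta_\Omega(h)=\Delta^{op}_\Omega(h)\,\mathcal R . \tag{5}$$
On $\mathbb CM$ we have $\Delta_\Omega=\Delta$ and $S_\Omega=S$ because $M$ is abelian. As $b$ is a bicharacter,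
$$(\Delta_\Omega\otimes id)\mathcal R=\mathcal R_{13}\mathcal R_{23},\qquad(id\otimes\Delta_\Omega)\mathcal R=\mathcal R_{13}\mathcal R_{12},\qquad(S_\Omega\otimes S_\Omega)\mathcal R=\mathcal R. \tag{6}$$

**Example 3.4.** For the Klein four twist, $b((i,j),(i',j'))=(-1)^{ij'+ji'}$, so $m(i,j)=s^jt^i$ and $\langle s,t\rangle=-1$. Each of $\langle s\rangle,\langle t\rangle,\langle st\rangle$ is isotropic of order $2$, hence Lagrangian.

## 4. Normal subgroups that centralize $(N\cap M)^\perp$

A sensible first attempt is to use $\mathbb CN$ for an arbitrary normal subgroup $N$. It stops at the coproduct. Take $G=S_4$, $s=(12)$, $t=(34)$ with the Klein four twist, $N$ the normal Klein four-group, and $n=(13)(24)$. Conjugation by $n$ exchanges $s$ and $t$, so $(n\otimes n)\Omega(n\otimes n)^{-1}=\frac12(1\otimes1+t\otimes1+1\otimes s-t\otimes s)=\Omega_{21}$. As $\Omega$ and $\Omega_{21}$ are their own inverses,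
$$\Delta_\Omega(n)=\Omega\,\Omega_{21}\,(n\otimes n)=\mathcal R\,(n\otimes n)=\sum_\phi e_\phi n\otimes m(\phi)n .$$
The elements $e_\phi n$ are linearly independent, and $m(\phi)n=sn\notin N$ for one $\phi$. So $\mathbb CN$ is not a Hopf subalgebra.

What always survives is the quotient map $\mathbb CG\to\mathbb C[G/N]$. So we look at its coinvariants instead of $\mathbb CN$. There are left and right coinvariants, and we need them to coincide. The $R$-matrix exchanges the two sides, and this is where $(N\cap M)^\perp$ enters.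

**Lemma 4.1.** Let $1\ne N\ne G$ be normal in $G$, and suppose $N$ centralizes $D:=(N\cap M)^\perp$. Then $H=(\mathbb CG)_\Omega$ is not simple.

Both easy cases are covered: if $N\le Z(G)$ there is nothing to check, and if $N\ge M$ then $D=1$.

**Proof.** Let $\pi:\mathbb CG\to\mathbb C[G/N]$ be the projection. Since $(\pi\otimes\pi)\Delta_\Omega(h)=(\pi\otimes\pi)(\Omega)\,\Delta(\pi(h))\,(\pi\otimes\pi)(\Omega)^{-1}$, this is a Hopf map from $H$ onto $\mathbb C[G/N]$ twisted by $(\pi\otimes\pi)\Omega$. Put
$$A=\{h:(id\otimes\pi)\Delta_\Omega(h)=h\otimes1\},\qquad A'=\{h:(\pi\otimes id)\Delta_\Omega(h)=1\otimes h\}.$$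

**Step 1.** *We show $A\subseteq\mathbb C[NM]$, to know what commutes with $A$.* Put $w_\phi=\sum_\psi\omega(\phi,\psi)e_\psi$. As $\omega(\phi,\cdot)$ is a character of $\widehat M$, it is evaluation at an element of $M$, so $w_\phi\in M$. Then $\Omega^{\pm1}=\sum_\phi e_\phi\otimes w_\phi^{\pm1}$ and $\Delta_\Omega(g)=\sum_{\phi,\phi'}e_\phi ge_{\phi'}\otimes w_\phi gw_{\phi'}^{-1}$. For $h=\sum h_gg\in A$, comparing coefficients of $1\in G/N$ in the second factor gives
$$h=\sum_gh_g\sum_{w_\phi gw_{\phi'}^{-1}\in N}e_\phi ge_{\phi'} .$$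
In each term $g\in w_\phi^{-1}Nw_{\phi'}\subseteq NM$, so the term lies in $\mathbb C[NM]$.

**Step 2.** *We show $A=A'$.* The group $D\le M$ commutes with $M$ and with $N$, so $\mathbb CD$ commutes with $A$. Now $(id\otimes\pi)\mathcal R=\sum_\phi e_\phi\otimes\pi(m(\phi))$, and $\pi(m(\phi))$ depends only on the coset of $m(\phi)$ modulo $N\cap M$. So $(id\otimes\pi)\mathcal R=\sum_cE_c\otimes\pi(c)$, with $c$ running over the cosets of $N\cap M$ in $M$, and $E_c\in\mathbb CD$ by (3). For $h\in A$, (5) gives
$$(id\otimes\pi)\Delta^{op}_\Omega(h)=\big((id\otimes\pi)\mathcal R\big)(h\otimes1)\big((id\otimes\pi)\mathcal R\big)^{-1}=h\otimes1,$$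
that is, $h\in A'$. So $A\subseteq A'$. Since $\Delta_\Omega(S_\Omega(h))=S_\Omega(h_2)\otimes S_\Omega(h_1)$ and $\pi$ is a Hopf map, $S_\Omega(A)\subseteq A'$ and $S_\Omega(A')\subseteq A$. As $S_\Omega$ is bijective, $\dim A=\dim A'$. Hence $A=A'$ and $S_\Omega(A)\subseteq A$.

**Step 3.** *We show that $A$ is a normal Hopf subalgebra.* It is a subalgebra, as $(id\otimes\pi)\Delta_\Omega$ is an algebra map. For $h\in A$, coassociativity gives $(id\otimes(id\otimes\pi)\Delta_\Omega)\Delta_\Omega(h)=\Delta_\Omega(h)\otimes1$, so $\Delta_\Omega(A)\subseteq H\otimes A$. Likewise $\Delta_\Omega(A')\subseteq A'\otimes H$. Since $A=A'$, $\Delta_\Omega(A)\subseteq A\otimes A$. Let $a\in A$, $h\in H$, and write $S$ for $S_\Omega$. Using $a_1\otimes\pi(a_2)=a\otimes1$,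
$$(id\otimes\pi)\Delta_\Omega(h_1aS(h_2))=h_1aS(h_4)\otimes\pi(h_2S(h_3))=h_1aS(h_2)\otimes1 .$$
Using $a\in A'$, that is $\pi(a_1)\otimes a_2=1\otimes a$,
$$(\pi\otimes id)\Delta_\Omega(S(h_1)ah_2)=\pi(S(h_2)h_3)\otimes S(h_1)ah_4=1\otimes S(h_1)ah_2 .$$
So $h_1aS(h_2)\in A$ and $S(h_1)ah_2\in A'=A$.

**Step 4.** *We show $\mathbb C1\ne A\ne H$.* The element $e_N=\frac1{|N|}\sum_{n\in N}n$ is central and $(id\otimes\pi)\Delta(e_N)=e_N\otimes1$. Conjugating by $(id\otimes\pi)\Omega$ gives $(id\otimes\pi)\Delta_\Omega(e_N)=e_N\otimes1$. So $e_N\in A$, and $e_N\notin\mathbb C1$ as $N\ne1$. If $A=H$, applying $\varepsilon\otimes id$ to $(id\otimes\pi)\Delta_\Omega(h)=h\otimes1$ gives $\pi(h)=\varepsilon(h)1$ for all $h$, so $N=G$, a contradiction. $\square$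

**Example 4.2.** Back to $S_4$. Here $N\cap M=\langle st\rangle$ is its own orthogonal, and the abelian group $N$ centralizes it. So Lemma 4.1 applies although $N$ neither contains $M$ nor centralizes it. With $E_0=(1+st)/2$, $E_1=(1-st)/2$ we have $m(i,j)=s^jt^i\in\langle st\rangle$ iff $i=j$, so the formula for $\Delta_\Omega(n)$ gives $(id\otimes\pi)\Delta_\Omega(n)=E_0n\otimes1+E_1n\otimes\pi(s)$. Also $\pi(st)=1$ implies $(id\otimes\pi)\Delta_\Omega(E_k)=E_k\otimes1$. Hence $E_0n\in A$. Moreover $(id\otimes\pi)\Delta_\Omega(E_1sn)=(E_1s\otimes\pi(s))(E_0n\otimes1+E_1n\otimes\pi(s))=E_1sn\otimes1$, so $E_1sn\in A$. Thus $A\neq\mathbb CN$: it mixes $n$ and $sn$.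

The task is now arithmetic: from a Hopf order, construct a normal $N$ as in Lemma 4.1.

## 5. A local Hopf order that contains $\mathcal R$

**Step 5.1. Reaching a complete discrete valuation ring.** The purpose is to work with $(KG)_\Omega$ itself, one prime at a time. Suppose $H'$ over a number field $K\subset\mathbb C$ satisfies $H'\otimes_K\mathbb C\cong(\mathbb CG)_\Omega$ and has a Hopf order $X$ over $\mathcal O_K$. Since $\omega$ has values in roots of unity, $(\overline{\mathbb Q}G)_\Omega$ makes sense. The Hopf algebra isomorphisms $H'\otimes\overline{\mathbb Q}\to(\overline{\mathbb Q}G)_\Omega$ are the points of an affine variety of finite type over $\overline{\mathbb Q}$. It has a $\mathbb C$-point, so by the Nullstellensatz it has a $\overline{\mathbb Q}$-point, which is defined over a finite extension $K'$ of $K$. Replacing $X$ by $X\otimes_{\mathcal O_K}\mathcal O_{K'}$, we may assume that $H'=(KG)_\Omega$, and that $K$ contains all roots of unity of order $|G|$ and the values of $\omega$.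

Fix a prime $p\mid|M|$ and a prime of $K$ above $p$, and complete. Until the end of Section 7, $R$ is a complete discrete valuation ring with fraction field $K$ of characteristic $0$, uniformizer $\varpi$, and residue field $k=R/\varpi R$ of characteristic $p$. $X$ is a Hopf order over $R$ in $H=(KG)_\Omega$, a free $R$-module of finite rank, and $X^*=\mathrm{Hom}_R(X,R)$ is a Hopf order in $H^*$. Functionals in $X^*$ are extended $K$-linearly to $H$.

We use two facts on roots of unity in finite extensions of $K$, modulo the maximal ideal: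

- A $p$-power root of unity $\zeta$ is $\equiv1$, because $\zeta^{p^k}=1$ gives $(\bar\zeta-1)^{p^k}=0$ in the residue field.
- A root of unity $\equiv1$ has $p$-power order. Write it as a $p$-power root of unity times $\zeta'$ of order $n$ prime to $p$. Then $\zeta'\equiv1$, and $x^n-1$ has distinct roots in characteristic $p$, so $\zeta'=1$.

**Step 5.2. Enlarging $X$ so that $\mathcal R\in X\otimes X$.** The given order need not contain $\mathcal R$, and we want to use $\mathcal R$ integrally. Write $\mathcal R=\mathcal R^1\otimes\mathcal R^2$ (sum understood), $S=S_\Omega$. For $f\in X^*$ put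
$$\rho(f)=(f\otimes id)(\mathcal R)=f(\mathcal R^1)\mathcal R^2,$$
and let $\tilde X$ be the $R$-span of all $\rho(f)h$, $f\in X^*$, $h\in X$. It is finitely generated, and it contains $X$ as $\rho(\varepsilon)=m(1)=1$. We check that it is a Hopf order.

*Product.* By (6), $\rho(f)\rho(f')=(f\otimes f'\otimes id)(\mathcal R_{13}\mathcal R_{23})=\rho(ff')$. We must also move $h\in X$ past $\rho(f)$. From $S^{-1}(h_2)h_1=\varepsilon(h)$ we get $S^{-1}(h_3)h_2\otimes h_1=1\otimes h$, and (5) reads $h_2\mathcal R^1\otimes h_1\mathcal R^2=\mathcal R^1h_1\otimes\mathcal R^2h_2$. So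
$$\mathcal R^1\otimes h\mathcal R^2=S^{-1}(h_3)h_2\mathcal R^1\otimes h_1\mathcal R^2=S^{-1}(h_3)\mathcal R^1h_1\otimes\mathcal R^2h_2 .$$
Apply $f\otimes id$: $h\rho(f)=\sum\rho\big(f(S^{-1}(h_3)\,\cdot\,h_1)\big)h_2$. By (1), $S^{-1}=S$ preserves $X$, so $f(S^{-1}(h_3)\,\cdot\,h_1)\in X^*$ and $h\rho(f)\in\tilde X$. Hence $\rho(f)h\rho(f')h'\in\tilde X$.

*Coproduct, counit, antipode.* By (6), $\Delta_\Omega(\rho(f))=(f\otimes id\otimes id)(\mathcal R_{13}\mathcal R_{12})=\rho(f_2)\otimes\rho(f_1)\in\tilde X\otimes\tilde X$. Next, $\varepsilon(\rho(f))=f(1)\in R$. From $(S\otimes S)\mathcal R=\mathcal R$ and $S^2=id$ we get $S(\rho(f))=\rho(f\circ S)$, so $S(\rho(f)h)=S(h)\rho(f\circ S)\in\tilde X$.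

Finally, if $(x_i)$ is an $R$-basis of $X$ with dual basis $(x_i^*)$, then $\mathcal R=\sum x_i\otimes\rho(x_i^*)\in\tilde X\otimes\tilde X$. Replace $X$ by $\tilde X$. From now on $\mathcal R\in X\otimes X$.

**Step 5.3. The order $Y=X\cap KM$.** The purpose is to isolate the part of $X$ supported on $M$. Since $X/Y\subseteq H/KM$ is torsion-free, $Y$ is a direct summand of $X$, so $(X\otimes X)\cap(KM\otimes KM)=Y\otimes Y$. Hence
$$\Delta(Y)\subseteq Y\otimes Y,\qquad\mathcal R\in Y\otimes Y . \tag{7}$$
Moreover $RM\subseteq Y$. For $v\in M$ is grouplike in $H$, so $f\mapsto f(v)$ is an algebra map on $H^*$. It sends the finite $R$-algebra $X^*$ to elements of $K$ integral over $R$, i.e. into $R$. So $v\in X^{**}=X$.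

**Example 5.4.** Let $M=\langle s\rangle\times\langle t\rangle$ be the Klein four-group, $p=2$, and let $c,d\in R$ divide $2$. With $x_s=(s-1)/c$, $x_t=(t-1)/d$, Example 2.2 gives a Hopf order $Y$ of $KM$ with basis $1,x_s,x_t,x_sx_t$. By Example 3.4, $\mathcal R=\big(1\otimes1+\frac{1-s}2\otimes(t-1)\big)\big(1\otimes1+\frac{1-t}2\otimes(s-1)\big)$, which with $\gamma=cd/2$ is
$$(1\otimes1-\gamma\,x_s\otimes x_t)(1\otimes1-\gamma\,x_t\otimes x_s)=1\otimes1-\gamma(x_s\otimes x_t+x_t\otimes x_s)+\gamma^2x_sx_t\otimes x_sx_t .$$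
So $\mathcal R\in Y\otimes Y$ if and only if $cd/2\in R$. In particular $Y=RM$ is too small, and $\varpi$ must divide $c$ or $d$.

## 6. A lattice stable under $y$ and under $xyx^{-1}$

We need to compare $Y$ with its conjugates $xYx^{-1}$, $x\in G$. In an untwisted group algebra this is immediate. There $x$ is grouplike, so by the argument of Step 5.3 it lies in every Hopf order $X$, and $Y$ and $xYx^{-1}$ lie together in $X$. In the twisted algebra this stops at the first word: $x$ is not grouplike (Example 2.3), $f\mapsto f(x)$ is not multiplicative on $X^*$, and nothing puts $x$ into $X$.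

The comparison has content. Let $p=2$, $s$ and $s'=rsr^{-1}$ in $S_3$ as in Example 2.3, $e=(1+s)/2$, $e'=(1+s')/2$. In the two-dimensional irreducible representation, $s,s'$ have trace $0$ and $ss'=r$ has trace $-1$, so $ee'$ has trace $(2+0+0-1)/4=\frac14\notin R$. A subalgebra that is finitely generated over $R$ has only elements integral over $R$, hence with integral traces. So no such subalgebra contains both $e$ and $e'$.

The way out is to replace the element $x$ by an operator that exists for every Hopf algebra. On $H\otimes H$ the map $h\otimes v\mapsto h_1\otimes h_2v$ preserves $X\otimes X$. In the untwisted case it conjugates "multiply by $y$ in the second factor" into the map that acts on $g\otimes H$ as multiplication by $gyg^{-1}$. So it produces all conjugates of $y$ at once without any group element lying in $X$. The twist disturbs this only by operators that commute with multiplication by $y\in KM$, because $M$ is abelian.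

**Key Lemma 6.1.** For every $x\in G$ there is an $R$-subalgebra $\mathcal O_x\subseteq KG$, finitely generated as an $R$-module, that contains $Y$ and $xYx^{-1}$.

**Proof.**

**Step 1.** *Two families of operators that preserve $X\otimes X$.* Let $B(h\otimes v)=h_1\otimes h_2v$ with the twisted coproduct. Its inverse is $h\otimes v\mapsto h_1\otimes S_\Omega(h_2)v$, and both preserve $X\otimes X$. For $y\in KM$ let $T_y(h\otimes v)=h\otimes yv$. For $y\in Y$, both $T_y$ and $BT_yB^{-1}$ preserve $X\otimes X$.

**Step 2.** *Factoring $B$ to isolate the twist.* Write $\Omega^{-1}=\sum c_{a,d}\,a\otimes d$ with $a,d\in M$. Let $\ell$ be left multiplication by $\Omega$, let $B_0$ be the linear map with $B_0(g\otimes v)=g\otimes gv$ for $g\in G$, and let $\kappa(h\otimes v)=\sum c_{a,d}\,ha\otimes a^{-1}dv$. For $g\in G$,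
$$\ell B_0\kappa(g\otimes v)=\ell\Big(\sum c_{a,d}\,ga\otimes ga\,a^{-1}dv\Big)=\Omega(g\otimes g)\Omega^{-1}(1\otimes v)=B(g\otimes v).$$
So $B=\ell B_0\kappa$, and $\kappa$ is invertible because $B,\ell,B_0$ are.

**Step 3.** *Removing the twist.* As $M$ is abelian, $T_y$ commutes with $\ell$ and with $\kappa$. Hence
$$T_y=\ell T_y\ell^{-1},\qquad BT_yB^{-1}=\ell\,(B_0T_yB_0^{-1})\,\ell^{-1},\qquad (B_0T_yB_0^{-1})(g\otimes v)=g\otimes gyg^{-1}v .$$
So for $y\in Y$, both $T_y$ and $B_0T_yB_0^{-1}$ preserve the full lattice $\ell^{-1}(X\otimes X)$ of $H\otimes H=\bigoplus_gg\otimes H$.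

**Step 4.** *Restricting to one group element.* Both operators preserve the subspace $x\otimes H$. So they preserve $\ell^{-1}(X\otimes X)\cap(x\otimes H)=x\otimes\Lambda_x$. Here $\Lambda_x$ is a full lattice in $KG$: it is finitely generated since $R$ is noetherian, and every vector of $x\otimes H$ has a non-zero multiple in $\ell^{-1}(X\otimes X)$. On $x\otimes\Lambda_x$ the operators are left multiplication by $y$ and by $xyx^{-1}$. So $y\Lambda_x\subseteq\Lambda_x$ and $xyx^{-1}\Lambda_x\subseteq\Lambda_x$ for all $y\in Y$. Take $\mathcal O_x=\{a\in KG:a\Lambda_x\subseteq\Lambda_x\}$. It embeds in $\mathrm{End}_R(\Lambda_x)$, because $\Lambda_x$ spans $KG$, so it is finitely generated. $\square$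

## 7. The subgroup $M_0$, Baer's theorem, and the structure theorem

**Theorem 2.** Let $G$ be any finite group, $\Omega$ as in the standing assumption, and suppose $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring. Then for each prime $p\mid|M|$ there are subgroups $L_p\le M_0^{(p)}\le M_p$ with $L_p=(M_0^{(p)})^\perp\cap M_p$, such that the normal closure $N_p$ of $M_0^{(p)}$ in $G$ is a $p$-group centralizing $L_p$. In particular $M_p\cap O_p(G)$ is coisotropic in $M_p$ and $|M_p\cap O_p(G)|^2\ge|M_p|$.

With $R$, $X$, $Y$ as in Section 5, define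
$$M_0=\{v\in M:v-1\in\varpi Y\},\qquad L=M_0^\perp\cap M_p .$$

**Step 7.1.** *$M_0$ is a $p$-subgroup.* It is a subgroup: $vw-1=(v-1)w+(w-1)$, and $w\in Y$. Each $\phi\in\widehat M$ is an algebra map $KM\to K$ and sends the finite $R$-algebra $Y$ into $R$. So $\phi(v)\equiv1$ modulo $\varpi$ for $v\in M_0$ and all $\phi$. By Step 5.1 all $\phi(v)$ have $p$-power order, so $v\in M_p$.

In Example 5.4, $s-1=cx_s$, $t-1=dx_t$, $st-1=cx_s+dx_t+cd\,x_sx_t$. If $\varpi$ divides $c$ but not $d$, then $M_0=\langle s\rangle=L$. In that case $cd/2\in R$ makes $c$ a unit times $2$, so $(1\pm s)/2\in Y$. If $\varpi$ divides both, then $M_0=M$ and $L=1$. The general pattern is next: a small $M_0$ forces idempotents into $Y$.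

**Step 7.2.** *All primitive idempotents of $K[M_0^\perp]$ lie in $Y$.* The dual $Y^*=\mathrm{Hom}_R(Y,R)$ is a finite commutative $R$-algebra inside $K^M$, the functions on $M$ with pointwise product. Its functions take values in $R$, as $M\subseteq Y$. As $R$ is complete, $Y^*$ is a product of local rings. Its primitive idempotents are indicator functions $1_{S_j}$ of sets $S_j$ that partition $M$. We claim that the $S_j$ are the cosets of $M_0$.

Let $v,v'\in S_j$. Evaluation at $v$ and at $v'$, modulo $\varpi$, are two surjective $R$-algebra maps from the local ring $Y^*1_{S_j}$ onto $k=R/\varpi R$. Both have the maximal ideal as kernel, and both induce the inverse of the structure map from $k$ to the residue field. Hence they coincide. So $f(v-v')\in\varpi R$ for all $f\in Y^*$, that is, $v-v'\in\varpi Y$. Multiplying by $v^{-1}\in Y$ gives $v'\in vM_0$. Conversely, if $v'\in vM_0$, then $v'-v\in\varpi Y$, so $f(v)\equiv f(v')$ for all $f\in Y^*$. With $f=1_{S_j}$, whose values $0,1$ are distinct modulo $\varpi$, we see that $v$ and $v'$ lie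 in the same set.

Thus $1_c\in Y^*$ for every coset $c$ of $M_0$. Since $\mathcal R\in Y\otimes Y$ by (7),
$$(id\otimes1_c)(\mathcal R)=\sum_{m(\phi)\in c}e_\phi=E_c\in Y .$$
By (3) with $W=M_0$ these are all the primitive idempotents of $K[M_0^\perp]$.

**Step 7.3.** *$L\le M_0$, and $e^L_\lambda\in Y$ for all $\lambda\in\widehat L$.* Since $L\le M_0^\perp$, each $e^L_\lambda$ is a sum of idempotents from Step 7.2, so it lies in $Y$. For $v\in L$,
$$v-1=\sum_\lambda(\lambda(v)-1)\,e^L_\lambda\in\varpi Y,$$
because $v$ is a $p$-element and so $\lambda(v)\in K$ is a $p$-power root of unity. Hence $v\in M_0$.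

**Step 7.4.** *$M_0\le O_p(G)$.* This step turns integrality into group theory. Let $x\in G$ and $P_x=\langle M_0,xM_0x^{-1}\rangle$. By Lemma 6.1, $M_0\subseteq1+\varpi Y$ and $xM_0x^{-1}\subseteq1+\varpi\,xYx^{-1}$ are both contained in $1+\varpi\mathcal O_x$. This set is closed under products, and in a finite group inverses are powers, so
$$P_x\subseteq1+\varpi\mathcal O_x . \tag{8}$$
Let $u\in P_x$. Then $(u-1)/\varpi\in\mathcal O_x$ is integral over $R$. So for every eigenvalue $\zeta$ of $u$ in the regular representation, $(\zeta-1)/\varpi$ is integral over $R$. Hence $\zeta\equiv1$, and $\zeta$ has $p$-power order. The regular representation is faithful and $u$ acts diagonalizably, so $u$ is a $p$-element. Thus $P_x$ is a $p$-group, in particular nilpotent.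

Baer's theorem (Isaacs, *Finite Group Theory*, Thm. 2.12) says that a subgroup $T$ lies in the Fitting subgroup $F(G)$ if and only if $\langle T,T^g\rangle$ is nilpotent for all $g\in G$. So $M_0\le F(G)$. Since $M_0$ is a $p$-group, $M_0\le O_p(G)$. The normal closure $N_p$ of $M_0$ lies in $O_p(G)$ and is a $p$-group.

**Step 7.5.** *$N_p$ centralizes $L$.* As $N_p$ is generated by the groups $xM_0x^{-1}$, it suffices that $P=P_x$ centralizes $L$ for each $x\in G$. Suppose it does not. Let $1=Z_0\le Z_1\le\dots$ be the upper central series of the $p$-group $P$, take $i$ minimal such that $Z_i$ does not centralize $L$, and take $u\in Z_i$ not centralizing $L$.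

The upper central series is used to make $uLu^{-1}$ and $L$ commute. Since $L\le M_0\le P$, for $v\in L$ we have $uvu^{-1}v^{-1}\in Z_{i-1}$, which centralizes $L$. So $uvu^{-1}=(uvu^{-1}v^{-1})\,v$ commutes with $L$.

Let $e=e^L_\lambda\in Y\subseteq\mathcal O_x$ and $e'=ueu^{-1}$. These are commuting idempotents, and $e'-e\in\varpi\mathcal O_x$ because $u^{\pm1}\in1+\varpi\mathcal O_x$ by (8). The idempotent $q=e(1-e')=e(e-e')$ lies in $\varpi\mathcal O_x$, so $q=q^n\in\varpi^n\mathcal O_x$ for all $n\ge1$. Since $\mathcal O_x$ is a free $R$-module of finite rank, $q=0$. In the same way $e'(1-e)=e'(e'-e)=0$. So $e=ee'=e'$, that is, $u$ commutes with every $e^L_\lambda$. These span $KL$, so $u$ centralizes $L$, a contradiction.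

**Proof of Theorem 2.** For each $p\mid|M|$ choose a prime above $p$ as in Step 5.1, and put $M_0^{(p)}=M_0$, $L_p=L$. Steps 7.1–7.5 give the first statement. Put $W=M_p\cap O_p(G)\ge M_0^{(p)}$. Then $W^\perp\cap M_p\le(M_0^{(p)})^\perp\cap M_p=L_p\le M_0^{(p)}\le W$. So $W$ is coisotropic in $M_p$, and $|M_p|=|W|\,|W^\perp\cap M_p|\le|W|^2$. $\square$

## 8. From $N_p$ to a normal Hopf subalgebra

**Proof of Theorem 1′ (and so of Theorem 1).** Suppose $(\mathbb CG)_\Omega$ admits a Hopf order. Take $N_p,L_p,M_0^{(p)}$ from Theorem 2 and let $N=\prod_{p\mid|M|}N_p$. The $N_p$ are normal $p$-subgroups for different primes, so they commute elementwise and $N$ is a normal nilpotent subgroup of $G$.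

**Step 1.** *$N$ centralizes $(N\cap M)^\perp$.* The Sylow $p$-subgroup of $N\cap M$ is $N_p\cap M_p$, which contains $M_0^{(p)}$. As the $M_p$ are mutually orthogonal,
$$(N\cap M)^\perp=\prod_p\big((N_p\cap M_p)^\perp\cap M_p\big)\le\prod_p\big((M_0^{(p)})^\perp\cap M_p\big)=\prod_pL_p .$$
$L_p$ is centralized by $N_p$ by Theorem 2. It is centralized by $N_q$ for $q\ne p$, since $L_p\le M_0^{(p)}\le N_p$.

**Step 2.** *$N\ne1$.* Choose $p\mid|M|$, possible as $M\ne1$. If $M_0^{(p)}=1$, then $L_p=M_p\ne1$, contradicting $L_p\le M_0^{(p)}$.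

**Step 3.** *Conclusion.* If $N\ne G$, Lemma 4.1 shows that $(\mathbb CG)_\Omega$ is not simple. If $N=G$, then $G$ is nilpotent and non-abelian, and we are in the easy case with which we began, Proposition 1.1. $\blacksquare$

## 9. Normal Hopf subalgebras in terms of normal subgroups

The sufficient condition of Lemma 4.1 is also necessary.

**Theorem 3.** Let $G$ be any finite group and $\Omega$ as in the standing assumption. $(\mathbb CG)_\Omega$ is non-simple if and only if there is a normal subgroup $1\ne N\ne G$ of $G$ that centralizes $(N\cap M)^\perp$.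

We need a standard fact on integrals, with a direct proof.

**Lemma 9.1.** Let $A$ be a finite-dimensional complex Hopf algebra with $S^2=id$. Then there is $\Lambda\in A$ with $a\Lambda=\varepsilon(a)\Lambda=\Lambda a$ for all $a\in A$, $\varepsilon(\Lambda)=1$, and $\Delta(\Lambda)$ symmetric under the flip.

**Proof.** Let $\mathcal B=A^*$, also with $S^2=id$. For $\beta\in\mathcal B$ let $\chi(\beta)$ be the trace of left multiplication by $\beta$ on $\mathcal B$. So $\chi\in\mathcal B^*=A$. We claim that $\beta_1\chi(\beta_2)=\chi(\beta)1$. Let $(x_i)$ be a basis of $\mathcal B$ with dual basis $(x^i)$. For $x\in\mathcal B$ we have $x_2S^{-1}(x_1)=\varepsilon(x)$, hence $\beta_1\otimes\beta_2x=(\beta x_2)_1S^{-1}(x_1)\otimes(\beta x_2)_2$. Put $x=x_i$, expand $\beta x_{i,2}=\sum_jx^j(\beta x_{i,2})x_j$, and then use $\sum_ix^i(z)\,x_{i,1}\otimes x_{i,2}=z_1\otimes z_2$ with $z=x_{j,2}$: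
$$\beta_1\chi(\beta_2)=\sum_i\beta_1\,x^i(\beta_2x_i)=\sum_{i,j}x^j(\beta x_{i,2})\,x^i(x_{j,2})\,x_{j,1}S^{-1}(x_{i,1})=\sum_jx^j(\beta x_{j,3})\,x_{j,1}S^{-1}(x_{j,2}).$$
As $S^{-1}=S$, the last sum is $\sum_jx^j(\beta x_j)1=\chi(\beta)1$, which proves the claim.

For $a\in A$ the claim gives $(a\chi)(\beta)=a(\beta_1)\chi(\beta_2)=\varepsilon(a)\chi(\beta)$. Also $\varepsilon(\chi)=\chi(1_{\mathcal B})=\dim A\ne0$. Put $\Lambda=\chi/\dim A$, so $a\Lambda=\varepsilon(a)\Lambda$ and $\varepsilon(\Lambda)=1$. Then $S(\Lambda)a=\varepsilon(a)S(\Lambda)$, and $\Lambda=S(\Lambda)\Lambda=S(\Lambda)$, so $\Lambda$ is two-sided. Finally $\chi(\beta\beta')=\chi(\beta'\beta)$ says that $\Delta(\Lambda)$ is symmetric. $\square$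

**Proof of Theorem 3.** "If" is Lemma 4.1. Conversely let $A$ be a normal Hopf subalgebra of $H=(\mathbb CG)_\Omega$, $\mathbb C1\ne A\ne H$. By (1), Lemma 9.1 applies to $A$ and gives $\Lambda\in A$. Write $A^+=A\cap\ker\varepsilon$.

**Step 1.** *$\Lambda$ is central in $H$.* For $a\in A^+$, $h\in H$, write $S$ for $S_\Omega$. Then $ha=(h_1aS(h_2))h_3\in A^+H$ and $ah=h_1(S(h_2)ah_3)\in HA^+$, by normality. So $HA^+=A^+H$. For $a\in A^+$ we have $a\Lambda=0=\Lambda a$, so $A^+=A(1-\Lambda)=(1-\Lambda)A$. Hence $H(1-\Lambda)=(1-\Lambda)H$. So $\Lambda h(1-\Lambda)=0=(1-\Lambda)h\Lambda$, i.e. $\Lambda h=\Lambda h\Lambda=h\Lambda$.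

**Step 2.** *$\Lambda=e_N$ for a normal subgroup $N$.* The central idempotent $\Lambda$ acts as $0$ or $1$ on each irreducible module. Let $\mathcal I\subseteq\mathrm{Irr}(G)$ be the set where it acts as $1$, i.e. where the two-sided ideal $HA^+=H(1-\Lambda)$ acts as $0$. It contains the trivial module, as $\varepsilon(\Lambda)=1$. Since $\Delta_\Omega(A^+)\subseteq A^+\otimes A+A\otimes A^+$, the ideal $HA^+$ kills $V\otimes V'$ if it kills $V$ and $V'$. So $\mathcal I$ is closed under constituents of tensor products over $H$. These are isomorphic, via $\Omega$, to ordinary tensor products of $G$-modules, because $\Delta_\Omega(h)=\Omega\Delta(h)\Omega^{-1}$. Let $N$ be the common kernel of the modules in $\mathcal I$. By the Burnside–Brauer theorem, applied to the faithful module $\bigoplus_{V\in\mathcal I}V$ of $G/N$, every irreducible module of $G/N$ is a constituent of a tensor power of it. So $\mathcal I=\mathrm{Irr}(G/N)$, and $\Lambda$ and $e_N$ act in the same way on all irreducible modules. Hence $\Lambda=e_N$.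

**Step 3.** *$1\ne N\ne G$.* If $N=1$, then $\Lambda=1$, so $A^+=A(1-\Lambda)=0$ and $A=\mathbb C1$, which is excluded. Let $N=G$. Write $\Omega=\sum\gamma_{a,d}\,a\otimes d$ and $\Omega^{-1}=\sum c_{a,d}\,a\otimes d$ with $a,d\in M$. Substituting $g\mapsto a^{-1}ga'^{-1}$ in $\sum_gaga'\otimes dgd'$ gives
$$\Delta_\Omega(e_G)=\frac1{|G|}\sum_{g\in G}g\otimes U'gU'',\qquad U'=\sum\gamma_{a,d}\,a^{-1}d,\quad U''=\sum c_{a,d}\,a^{-1}d .$$
$U'$ and $U''$ are the images of $\Omega$ and $\Omega^{-1}$ under the algebra map $a\otimes d\mapsto S(a)d$ on $\mathbb CM\otimes\mathbb CM$, so they are invertible and the elements $U'gU''$ form a basis of $\mathbb CG$. As $\Delta_\Omega(e_G)=\Delta_\Omega(\Lambda)\in A\otimes A$, every $g$ lies in $A$, so $A=H$, which is excluded.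

**Step 4.** *$N$ centralizes $(N\cap M)^\perp$.* Since $\Delta_\Omega(e_N)$ is symmetric, (5) says that $\mathcal R$ commutes with $\Delta_\Omega(e_N)=\Omega\Delta(e_N)\Omega^{-1}$. As $\mathcal R$ commutes with $\Omega$, it commutes with $\Delta(e_N)$:
$$\sum_{\phi,n}e_\phi n\otimes m(\phi)n=\sum_{\phi,n}ne_\phi\otimes n\,m(\phi).$$
Let $x\in NM$ and compare coefficients of $x$ in the second factor. On the left $n=m(\phi)^{-1}x$, on the right $n=xm(\phi)^{-1}$. In both cases the condition $n\in N$ means $m(\phi)\in c:=xN\cap M$, a coset of $N\cap M$ in $M$. Since $m(\phi)e_\phi=b(\phi,\phi)e_\phi=e_\phi$, we get $e_\phi n=e_\phi x$ and $ne_\phi=xe_\phi$. So $E_cx=xE_c$.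

Now let $c$ be any coset of $N\cap M$ in $M$, $n\in N$, $v\in c$, and take $x=nv$. Then $xN\cap M=vN\cap M=c$. As $v$ commutes with $E_c$, $E_cnv=nvE_c=nE_cv$, so $E_cn=nE_c$. Thus $N$ commutes with all $E_c$, which span $\mathbb C[(N\cap M)^\perp]$ by (3). $\square$

**Example 9.2.** With the Klein four twist, $(\mathbb C[S_3\times S_3])_\Omega$ is simple. Suppose $N\ne1$ is normal and centralizes $D=(N\cap M)^\perp$. If $D=1$, then $N\ge M$ contains all conjugates of $s$ and $t$, so $N=G$. Otherwise $N$ centralizes all conjugates of some $d\in\{s,t,st\}\cap D$. If $d=s$, these generate the first factor, so $N\le1\times S_3$. Then $N\cap M\le\langle t\rangle$, so $t\in\langle t\rangle^\perp\le D$, and similarly $N\le S_3\times1$, so $N=1$. The case $d=t$ is the same. If $d=st$, the conjugates generate $(C_3\times C_3)\rtimes\langle st\rangle$. The group $C_3\times C_3$ is its own centralizer in $G$ and is inverted by $st$, so $N=1$. All cases contradict $1\ne N\ne G$. By Theorem 1 this Hopf algebra has no Hopf order over any number ring. For $A_5$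 with the Klein four twist, simplicity is immediate from Theorem 3, as there is no normal subgroup $1\ne N\ne G$.

## 10. Lagrangian subgroups inside abelian normal subgroups

**Theorem 4.** Let $G$ be any finite group and $\Omega$ as in the standing assumption.

(i) If $M$ has a Lagrangian subgroup contained in an abelian normal subgroup of $G$, then $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring.

(ii) If $O_p(G)$ is abelian for every prime $p\mid|M|$, then $(\mathbb CG)_\Omega$ admits a Hopf order over a number ring if and only if $M$ has a Lagrangian subgroup contained in an abelian normal subgroup of $G$, if and only if $M_p\cap O_p(G)$ is coisotropic in $M_p$ for all $p\mid|M|$.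

Part (i) extends a construction of Carnovale, Cuadra and Masut, for Lagrangians with a Lagrangian complement.

**Proof of (i).** Let $L=L^\perp\le M$ with $L\le A$, $A$ abelian and normal in $G$. We replace $\omega$ by a cohomologous cocycle whose twist has denominators only in the idempotents of $L$, and then adjoin the idempotents of $A$ to the group ring.

**Step 1.** *A good cocycle.* Put $L^\circ=\{\phi\in\widehat M:\phi|_L=1\}$. Then $m(L^\circ)=L^\perp=L$, so $b(\phi,\psi)=\psi(m(\phi))=1$ for $\phi,\psi\in L^\circ$. Let $(u_\phi)$ be the basis of the twisted group algebra from Step 3.1. On $L^\circ\times L^\circ$ the cocycle $\omega$ is symmetric with values in roots of unity, and the group of all roots of unity is divisible. So, as in Step 3.1, there are roots of unity $\tau(\lambda)$, $\tau(1)=1$, such that $u'_\lambda=\tau(\lambda)u_\lambda$ satisfies $u'_\lambda u'_\mu=u'_{\lambda\mu}$ for $\lambda,\mu\in L^\circ$. Choose a section $\sigma:\widehat L=\widehat M/L^\circ\to\widehat M$ of restriction, with $\sigma(1)=1$, and put $u'_{\sigma(\alpha)\lambda}=u_{\sigma(\alpha)}u'_\lambda$.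 This is a root of unity times $u_{\sigma(\alpha)\lambda}$, so $u'_\phi u'_\psi=\omega'(\phi,\psi)u'_{\phi\psi}$ defines a normalized cocycle $\omega'$ cohomologous to $\omega$. By construction $u'_\phi u'_\lambda=u'_{\phi\lambda}$ for $\lambda\in L^\circ$. By (2), $u_\lambda u_{\sigma(\beta)}=b(\sigma(\beta),\lambda)\,u_{\sigma(\beta)}u_\lambda$. Define roots of unity $\theta(\alpha,\beta)$ by $u_{\sigma(\alpha)}u_{\sigma(\beta)}=\theta(\alpha,\beta)\,u'_{\sigma(\alpha)\sigma(\beta)}$. Then
$$u'_{\sigma(\alpha)\lambda}u'_{\sigma(\beta)\mu}=b(\sigma(\beta),\lambda)\,u_{\sigma(\alpha)}u_{\sigma(\beta)}u'_{\lambda\mu}=b(\sigma(\beta),\lambda)\,\theta(\alpha,\beta)\,u'_{\sigma(\alpha)\sigma(\beta)\lambda\mu},$$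
that is,
$$\omega'(\sigma(\alpha)\lambda,\sigma(\beta)\mu)=\theta(\alpha,\beta)\,\lambda(v_\beta),\qquad v_\beta=m(\sigma(\beta))\in M .$$

**Step 2.** *The twist of $\omega'$.* For $v\in M$ we have $v\,e^L_\alpha=\sum_{\lambda\in L^\circ}\sigma(\alpha)(v)\lambda(v)\,e_{\sigma(\alpha)\lambda}$. So $\sum_\lambda\lambda(v)e_{\sigma(\alpha)\lambda}=\sigma(\alpha)(v)^{-1}v\,e^L_\alpha$, and the twist $J$ of $\omega'$ satisfies
$$J^{\pm1}=\sum_{\alpha,\beta\in\widehat L}\big(\theta(\alpha,\beta)\,\sigma(\alpha)(v_\beta)^{-1}\big)^{\pm1}\,v_\beta^{\pm1}e^L_\alpha\otimes e^L_\beta .$$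

**Step 3.** *The order.* Let $K$ be a number field that contains the roots of unity of order $|G|$ and the values of $\omega'$ and $\theta$. Let $X\subseteq KG$ be the $\mathcal O_K$-span of all $e^A_\nu g$ ($\nu\in\widehat A$, $g\in G$). As $A$ is normal, $ge^A_\nu g^{-1}=e^A_{{}^g\nu}$, so $X$ is an algebra. It contains $G$, because $1=\sum_\nu e^A_\nu$. It is finitely generated and torsion-free, hence projective, over $\mathcal O_K$. We have
$$\Delta(e^A_\nu g)=\sum_{\nu'\nu''=\nu}e^A_{\nu'}g\otimes e^A_{\nu''}g,\qquad \varepsilon(e^A_\nu g)\in\{0,1\},\qquad S(e^A_\nu g)=g^{-1}e^A_{\nu^{-1}}\in X .$$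
So $X$ is a Hopf order of the untwisted $KG$. Since $L\le A$, the $e^L_\alpha$ are sums of $e^A_\nu$'s, so $J^{\pm1}\in X\otimes X$ and $\Delta_J(X)\subseteq X\otimes X$. The element $U_J^{\pm1}$ is the image of $J^{\pm1}$ under the algebra map $KM\otimes KM\to KM$, $a\otimes d\mapsto aS(d)$, so it lies in $X$ and $S_J(X)\subseteq X$. Thus $X$ is a Hopf order of $(KG)_J$, and $(KG)_J\otimes_K\mathbb C\cong(\mathbb CG)_\Omega$ by Step 3.1. $\square$

**Proof of (ii).** Put $W_p=M_p\cap O_p(G)$. If a Hopf order exists, all $W_p$ are coisotropic in $M_p$ by Theorem 2. If a Lagrangian subgroup of $M$ lies in an abelian normal subgroup, a Hopf order exists by (i). It remains to produce such a Lagrangian when all $W_p$ are coisotropic.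

In this paragraph orthogonals are taken in $M_p$. The group $W_p^\perp$ is isotropic, since $W_p^\perp\le W_p=(W_p^\perp)^\perp$. Let $L'_p$ be maximal among the isotropic subgroups with $W_p^\perp\le L'_p\le W_p$. Then $L_p'^\perp\le W_p^{\perp\perp}=W_p$. If there were $v\in L_p'^\perp\setminus L'_p$, then $\langle L'_p,v\rangle\le W_p$ would be isotropic, as the form is alternating, contradicting maximality. So $L'_p=L_p'^\perp$ is Lagrangian in $M_p$.

Since the $M_p$ are mutually orthogonal, $\prod_pL'_p$ is Lagrangian in $M$. It lies in $\prod_{p\mid|M|}O_p(G)$, which is normal, and abelian because each $O_p(G)$ is abelian and different ones commute. $\square$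

**Example 10.1.** If $O_p(G)=1$ for some prime $p\mid|M|$, then Theorem 2 would give $|M_p|\le1$, so $(\mathbb CG)_\Omega$ has no Hopf order over any number ring. This covers every $G$ with $F(G)=1$, for example every non-abelian simple group.

**Example 10.2.** Let $G=S_4$, $M=\langle(12),(34)\rangle$. The Lagrangian $\langle(12)(34)\rangle$ lies in the normal Klein four-group, so by Theorem 4(i) the twist admits a Hopf order. In agreement with Theorem 1 it is not simple: see Example 4.2.

**Example 10.3.** The bound $|M_p\cap O_p(G)|^2\ge|M_p|$ of Theorem 2 is sharp. Take $p=2$, $G=D_8\times S_3$, and $M=\langle z\rangle\times\langle t\rangle$ with $z$ the central involution of $D_8$, $t$ an involution of $S_3$, and the non-degenerate form on $M$. Here $\langle z\rangle$ is a Lagrangian of $M$ in an abelian normal subgroup, so by Theorem 4(i) a Hopf order exists. Since $O_2(S_3)=1$, $O_2(G)=D_8$, so $M\cap O_2(G)=\langle z\rangle$ has order $2$, and $2^2=|M|$.
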